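# Discontinuities, jumps and cone potentials for functions of bounded $\mathcal B$-variation

## Theorem 1: $|\mathcal Bu|(S_u\setminus J_u)=0$

**Theorem 1.** Let $\Omega\subset\mathbb R^n$ be open, let $V,W$ be finite-dimensional real inner product spaces, and let $\mathcal B[D]=\sum_{j=1}^nB_j\partial_j$, $B_j\in\mathrm{Lin}(V,W)$, be a first-order, linear, homogeneous operator with constant coefficients. If $\mathcal B[D]$ is $\mathbb C$-elliptic and $u\in\mathrm{BV}^{\mathcal B}(\Omega)$, then
$$|\mathcal Bu|(S_u\setminus J_u)=0 .$$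

Let us unpack every word. Write $\mathcal B(\xi)=\sum_j\xi_jB_j$ for the symbol.

**Definition (ellipticity).** $\mathcal B[D]$ is *elliptic* if $\mathcal B(\xi):V\to W$ is injective for every $\xi\in\mathbb R^n\setminus\{0\}$. It is *$\mathbb C$-elliptic* if $\mathcal B(\xi):V+iV\to W+iW$ is injective for every $\xi\in\mathbb C^n\setminus\{0\}$.

**Definition (the space).** $\mathrm{BV}^{\mathcal B}(\Omega)$ consists of the $u\in L^1(\Omega;V)$ whose distributional $\mathcal Bu$ is a finite $W$-valued Radon measure. Its total variation measure is $|\mathcal Bu|$.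

**Definition (discontinuity and jump sets).** Let $u\in L^1_{\rm loc}(\Omega;V)$. A point $x\in\Omega$ belongs to $S_u$ if there is no $z\in V$ with $\lim_{r\downarrow0}\frac1{|B_r(x)|}\int_{B_r(x)}|u-z|\,dy=0$. It belongs to $J_u$ if there are $a\ne b$ in $V$ and $\nu\in\mathbb S^{n-1}$ with
$$\lim_{r\downarrow0}\frac1{|B_r^+(x,\nu)|}\int_{B_r^+(x,\nu)}|u-a|\,dy=0,\qquad \lim_{r\downarrow0}\frac1{|B_r^-(x,\nu)|}\int_{B_r^-(x,\nu)}|u-b|\,dy=0,$$
where $B_r^\pm(x,\nu)=\{y\in B_r(x):\pm(y-x)\cdot\nu>0\}$.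

One has $J_u\subset S_u$: if $z$ were an approximate limit at $x\in J_u$, then averaging over the two half-balls would give $a=z=b$. At a jump point $u(x+r\,\cdot)$ converges in $L^1(B_1)$ to $a1_{\{y\cdot\nu>0\}}+b1_{\{y\cdot\nu<0\}}$, so the triple $(a,b,\nu)$ is unique up to the exchange $(b,a,-\nu)$. We write $u^+=a$, $u^-=b$. The vector $\mathcal B(\nu)(u^+-u^-)$ does not change under the exchange.

A jump is the tamest kind of discontinuity. A point of $S_u\setminus J_u$ is one where the averages of $u$ drift, oscillate or blow up. The theorem says that the measure $\mathcal Bu$ does not see such points. The question whether this is so for every first-order $\mathbb C$-elliptic operator is taken from Adolfo Arroyo-Rabasa and Anna Skorobogatova, "A look into some of the fine properties of functions with bounded $\mathscr A$-variation", arXiv:1911.08474 (2019). The answer is yes. The argument also gives the following complements, which are not needed for Theorem 1.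

**Theorem 2.** Let $n\ge2$, $\mathcal B$ be $\mathbb C$-elliptic, $u\in\mathrm{BV}^{\mathcal B}(\Omega)$, and $\Theta_u=\{x\in\Omega:\limsup_{r\downarrow0}r^{1-n}|\mathcal Bu|(B_r(x))>0\}$.

1. If $Z\subset\Omega$ is Borel and its orthogonal projection $p_{e^\perp}(Z)$ onto $e^\perp$ is $\mathcal L^{n-1}$-null for a.e. $e\in\mathbb S^{n-1}$, then $|\mathcal Bu|(Z)=0$. In particular $|\mathcal Bu|\ll\mathcal H^{n-1}$.
2. For $|\mathcal Bu|$-a.e. $x$ there are an open double cone $\mathcal C$ and $\rho>0$ with $\int_{B_\rho(x)\cap(x+\mathcal C)}|x-y|^{1-n}\,d|\mathcal Bu|(y)<\infty$.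
3. $J_u\subset\Theta_u$, $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$, both sets are countably $(n-1)$-rectifiable, and $\mathcal Bu\llcorner J_u=\mathcal B(\nu)(u^+-u^-)\,\mathcal H^{n-1}\llcorner J_u$. The measure $|\mathcal Bu|\llcorner(\Omega\setminus J_u)$ vanishes on $S_u$ and on all $\mathcal H^{n-1}$-$\sigma$-finite Borel sets.
4. For $1\le q<\frac n{n-1}$, at $|\mathcal Bu|$-a.e. $x$ the limits defining approximate continuity ($x\notin J_u$), resp. the jump ($x\in J_u$), hold with $|\cdot|^q$ in place of $|\cdot|$.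

**Theorem 3.** Let $n\ge2$, $\Omega\ne\emptyset$ and $\mathcal B$ be elliptic. Then $|\mathcal Bu|(S_u\setminus J_u)=0$ for all $u\in\mathrm{BV}^{\mathcal B}(\Omega)$ if and only if $\mathcal B$ is $\mathbb C$-elliptic.

Here an *open double cone* is a set $\mathcal C(e,\beta)=\{y\neq0:\angle(y,\mathbb Re)<\beta\}$ with $e\in\mathbb S^{n-1}$, $\beta>0$. A set is *countably $(n-1)$-rectifiable* if countably many $C^1$ hypersurfaces cover it up to an $\mathcal H^{n-1}$-null set.

## One dimension, gradients, and the function $1/z$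

If $V=\{0\}$ there is nothing to prove. If $n=1$, then $B_1$ is injective, so applying a left inverse of $B_1$ to $\mathcal Bu=B_1u'$ shows that $u'$ is a finite measure. Hence $u$ has one-sided limits at every point. If they agree the point is not in $S_u$, and if they differ it is in $J_u$. So $S_u=J_u$ and Theorem 1 holds.

For $n\ge2$, here are three operators to keep in mind.

*The gradient.* $V=\mathbb R$, $W=\mathbb R^n$, $\mathcal B(\xi)v=v\xi$. This is $\mathbb C$-elliptic, and $\mathrm{BV}^{\mathcal B}=\mathrm{BV}$.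

*The symmetric gradient.* $V=\mathbb R^n$, $\mathcal B(\xi)v=\frac12(\xi\otimes v+v\otimes\xi)$. Suppose $\xi\in\mathbb C^n$, $\xi_k\ne0$ and $\mathcal B(\xi)v=0$. The entry $(k,k)$ gives $\xi_kv_k=0$, so $v_k=0$. The entry $(k,i)$ gives $\xi_kv_i+\xi_iv_k=0$, so $v_i=0$. Thus it is $\mathbb C$-elliptic.

*Cauchy–Riemann.* $n=2$, $V=W=\mathbb C\cong\mathbb R^2$, $\mathcal B(\xi)v=(\xi_1+i\xi_2)v$, or as a real matrix $\begin{pmatrix}\xi_1&-\xi_2\\ \xi_2&\xi_1\end{pmatrix}$. Its determinant is $\xi_1^2+\xi_2^2$, which vanishes at $(1,i)$. The operator is elliptic but not $\mathbb C$-elliptic. The function $u=1/z$ near $0$ has $\mathcal Bu=2\partial_{\bar z}(1/z)=2\pi\delta_0$. The mean of $|u|$ over $B_r(0)$, or over any half-ball, is a constant times $1/r$. So $0\in S_u\setminus J_u$ and $\{0\}$ is charged. Theorem 1 fails for this operator.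

The last example is the general one. The "if" half of Theorem 3 is Theorem 1. Here is the other half.

**Proof of the "only if" half of Theorem 3.** Let $\mathcal B$ be elliptic and not $\mathbb C$-elliptic, so $\mathcal B(\zeta)w=0$ for some $\zeta=\xi+i\eta\ne0$ in $\mathbb C^n$ and $0\ne w\in V+iV$. The vectors $\xi,\eta$ are linearly independent. Otherwise $\zeta$ would be a complex multiple of a real vector $\xi_0\neq0$, and $\mathcal B(\xi_0)w=0$ would give $w=0$ by ellipticity, applied to the real and imaginary parts of $w$.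

Translate so that $0\in\Omega$. Let $s(x)=\xi\cdot x+i\,\eta\cdot x$, a real-linear surjection onto $\mathbb C$, let $L=\{s=0\}$, and for $c\in\mathbb C\setminus0$ put $U_c=\operatorname{Re}(c\,w/s)$. Since $L$ has codimension $2$, $|s|^{-1}\in L^1_{\rm loc}$. By the chain rule for pull-backs under linear surjections,
$$\partial_j(1/s)=\zeta_j\,(1/s)_s+\bar\zeta_j\,(1/s)_{\bar s},$$
where $(1/s)_s$, $(1/s)_{\bar s}$ are the pull-backs of the distributional derivatives of $1/s$ on $\mathbb C$. The second one is the pull-back of $\pi\delta_0$, which is $c_0\mathcal H^{n-2}\llcorner L$ with $c_0>0$. Multiplying by $B_jw$ and summing, the first term carries the factor $\mathcal B(\zeta)w=0$. As $\mathcal B$ has real coefficients,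
$$\mathcal BU_c=c_0\operatorname{Re}\big(c\,\mathcal B(\bar\zeta)w\big)\,\mathcal H^{n-2}\llcorner L .$$
Now $\mathcal B(\bar\zeta)w=\mathcal B(\bar\zeta)w+\mathcal B(\zeta)w=2\mathcal B(\xi)w\neq0$ by ellipticity. Choose $c$ with $\operatorname{Re}(c\,\mathcal B(\bar\zeta)w)\ne0$, take $\varphi\in C_c^\infty(\Omega)$ with $\varphi=1$ near $0$, and put $u=\varphi U_c$. Then $u\in L^1$ and $\mathcal Bu=\varphi\,\mathcal BU_c+\mathcal B(\nabla\varphi)U_c$ is a finite measure, so $u\in\mathrm{BV}^{\mathcal B}(\Omega)$.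

Near $0$, $u=U_c$ is invariant under translations along $L$ and homogeneous of degree $-1$ about each point of $L$. It is nonzero a.e.: if $w_k\ne0$, then $\operatorname{Re}(cw_k/s)=0$ only for $s$ on a real line in $\mathbb C$. So for $x\in L$ near $0$ and small $r$, the mean of $|u|$ over $B_r(x)$ and over any half-ball $B^\pm_r(x,\nu)$ is a positive constant (depending on $\nu$) times $1/r$, and tends to $\infty$. Neither an approximate limit nor one-sided limits can exist. So $L$ near $0$ lies in $S_u\setminus J_u$, and $|\mathcal Bu|(S_u\setminus J_u)>0$. $\square$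

**From now on** $n\ge2$, $V\neq\{0\}$, $\mathcal B$ is $\mathbb C$-elliptic, $N=\dim V$, $u\in\mathrm{BV}^{\mathcal B}(\Omega)$, $\mu:=\mathcal Bu$, and $\mu=P|\mu|$ with $|P|=1$. The function $P$ is the *polar* of $\mu$.

## Densities and Lebesgue points of $|\mu|$

$C$ denotes constants that may change from line to line. Balls are open. We use $\hat F(\xi)=\int F(x)e^{-ix\cdot\xi}dx$, and the inner product of $W$ is extended complex-bilinearly. "For $|\mu|$-a.e. $x$" means outside a subset of a Borel $|\mu|$-null set. For fixed $r$ the function $x\mapsto|\mu|(B_r(x))$ is lower semicontinuous, and $r\mapsto|\mu|(B_r(x))$ is left-continuous. So conditions "for all $r$" reduce to rational $r$, and the sets of points defined below through $|\mu|(B_r(x))$ or $\int_{B_r(x)}f\,d|\mu|$ are Borel.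

We use two textbook facts all the time.

*Density comparison.* Let $\nu$ be a finite Borel measure and $E$ Borel. If $\limsup_{r\downarrow0}r^{1-n}\nu(B_r(x))\ge t>0$ on $E$, then $\mathcal H^{n-1}(E)\le Ct^{-1}\nu(E)$. If $\limsup_{r\downarrow0}r^{1-n}\nu(B_r(x))\le t$ on $E$, then $\nu(E)\le Ct\,\mathcal H^{n-1}(E)$. Here $C=C(n)$. The same holds with $n$ in place of $n-1$.

*Besicovitch differentiation.* If $f$ is $|\mu|$-integrable, then for $|\mu|$-a.e. $x$ one has $\int_{B_r(x)}|f-f(x)|\,d|\mu|=o(|\mu|(B_r(x)))$ as $r\downarrow0$.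

## A Poincaré inequality modulo polynomials

To compare $u$ with constants we first compare it with a finite-dimensional space. $\mathbb C$-ellipticity enters here through a left inverse of the symbol, up to multiplication by monomials.

**Lemma 4.** There are $\ell\ge1$ and homogeneous polynomial maps $L_\alpha:\mathbb R^n\to\mathrm{Lin}(W,V)$ of degree $\ell-1$ with $\xi^\alpha\,\mathrm{Id}_V=L_\alpha(\xi)\mathcal B(\xi)$ for all $|\alpha|=\ell$.

For the gradient, $\ell=1$ and $L_i(\xi)w=w_i$. For the symmetric gradient $\varepsilon$, $\ell=2$ works by the identity $\partial_i\partial_ju_k=\partial_i\varepsilon_{jk}+\partial_j\varepsilon_{ik}-\partial_k\varepsilon_{ij}$. Cauchy–Riemann admits no such $\ell$, since then every holomorphic function would be a polynomial of degree less than $\ell$.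

*Proof.* Fix bases. For a choice $I$ of $N$ rows let $\mathcal B_I=R_I\mathcal B$ be the corresponding $N\times N$ submatrix and $M_I=\det\mathcal B_I$, homogeneous of degree $N$. By $\mathbb C$-ellipticity $\mathcal B(\zeta)$ has rank $N$ for $\zeta\in\mathbb C^n\setminus0$, so the $M_I$ have no common zero in $\mathbb C^n\setminus0$. By the Nullstellensatz, for some $\ell\ge N$ every monomial of degree $\ell$ can be written $\xi^\alpha=\sum_Ia_{\alpha I}M_I$. Taking homogeneous parts and then real parts (the $M_I$ are real) we may take $a_{\alpha I}$ real and homogeneous of degree $\ell-N$. Since $M_I\,\mathrm{Id}=\mathrm{adj}(\mathcal B_I)R_I\mathcal B$, the maps $L_\alpha=\sum_Ia_{\alpha I}\,\mathrm{adj}(\mathcal B_I)R_I$ work. Their degree is $(\ell-N)+(N-1)=\ell-1$. $\square$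

Consequently $\partial^\alpha u=L_\alpha(\partial)\,\mathcal Bu$ for $|\alpha|=\ell$. A set is *star-shaped with respect to a ball* if it contains every segment joining one of its points to a point of the ball. A convex set is star-shaped with respect to every ball inside it.

**Lemma 5.** Let $\Lambda\ge1$, $1\le q<\frac n{n-1}$, and let $D\subset B(c,\Lambda a)$ be open and star-shaped with respect to $B(c,a)$. If $u\in L^1(D;V)$ and $\mathcal Bu$ is a finite measure on $D$, there is a $V$-valued polynomial $p$ of degree $<\ell$ with $\mathcal Bp=0$ and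
$$\|u-p\|_{L^q(D)}\le C\,a^{1-n+n/q}\,|\mathcal Bu|(D),\qquad C=C(\mathcal B,n,q,\Lambda).$$

*Proof.* Put $\tilde u(y)=u(c+ay)$ and let $\tilde D$ be the rescaled domain. Then $|\mathcal B\tilde u|(\tilde D)=a^{1-n}|\mathcal Bu|(D)$, and $L^q$ norms scale by $a^{n/q}$. So we may take $c=0$, $a=1$.

**Step 1: smooth $u$.** The purpose is a representation of $u$ minus a polynomial as an integral of $\mathcal Bu$ against a kernel of size $|x-z|^{1-n}$. Let $u$ be smooth near $\overline D$ and let $w\in C_c^\infty(B_1)$, $\int w=1$. For $x\in D$, $y\in\operatorname{supp}w$ the segment $[x,y]$ lies in $D$, and Taylor's formula reads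
$$u(x)=\sum_{|\alpha|<\ell}\frac{(x-y)^\alpha}{\alpha!}\partial^\alpha u(y)+\ell\sum_{|\alpha|=\ell}\frac{(x-y)^\alpha}{\alpha!}\int_0^1s^{\ell-1}\,\partial^\alpha u(x+s(y-x))\,ds .$$
Average against $w(y)\,dy$ and substitute $z=x+s(y-x)$, so $dy=s^{-n}dz$ and $(x-y)^\alpha=s^{-\ell}(x-z)^\alpha$. This gives, with a polynomial $Q$ of degree $<\ell$,
$$u(x)=Q(x)+\sum_{|\alpha|=\ell}\int K_\alpha(x,z)\,\partial^\alpha u(z)\,dz,\quad K_\alpha=\tfrac{\ell}{\alpha!}(x-z)^\alpha k(x,z),\quad k(x,z)=\int_0^1s^{-n-1}w\big(x+\tfrac{z-x}s\big)ds .$$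
The integrand of $k$ vanishes unless $|z-x|/s<1+\Lambda\le2\Lambda$, i.e. unless $s>|z-x|/(2\Lambda)$. Each $z$-derivative costs a factor $1/s$. Hence $k(x,\cdot)$ is smooth off $x$ and
$$|\partial_z^\beta k(x,z)|\le C\int_{|z-x|/2\Lambda}^\infty s^{-n-1-|\beta|}ds\le C|x-z|^{-n-|\beta|},$$
so $|\partial_z^\beta K_\alpha|\le C|x-z|^{\ell-n-|\beta|}$ for $|\beta|\le\ell-1$. Moreover $K_\alpha(x,\cdot)$ vanishes off the compact set $\{x+s(y-x):s\in[0,1],\ y\in\operatorname{supp}w\}\subset D$. Insert $\partial^\alpha u=L_\alpha(\partial)\mathcal Bu$ and integrate by parts $\ell-1$ times on $\{|z-x|>r\}$. A boundary term on $|z-x|=r$ with $j\le\ell-2$ derivatives on $K_\alpha$ is $O(r^{n-1}r^{\ell-n-j})=O(r)$ and vanishes as $r\to0$. We get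
$$u(x)-Q(x)=\int_DK(x,z)\,\mathcal Bu(z)\,dz,\qquad|K(x,z)|\le C|x-z|^{1-n}.$$
Since $q(n-1)<n$, the $L^q(B_\Lambda)$ norm of $|\cdot-z|^{1-n}$ is bounded uniformly in $z\in D$, and Minkowski's inequality gives $\|u-Q\|_{L^q(D)}\le C|\mathcal Bu|(D)$.

**Step 2: general $u$.** We approximate, shrinking first so that mollification is possible. Let $0<t<1$. If $y\in\overline D$ and $D\ni y_k\to y$, then $ty=ty_k+(1-t)\cdot\frac t{1-t}(y-y_k)$, and $\frac t{1-t}(y-y_k)\in B_1$ for large $k$. So $ty\in D$, and $\overline{tD}$ is a compact subset of $D$. For a mollification $u_\varepsilon$ with small $\varepsilon$, $u_\varepsilon(t\,\cdot)$ is smooth near $\overline D$ and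
$$|\mathcal B(u_\varepsilon(t\,\cdot))|(D)=t^{1-n}|\mathcal Bu_\varepsilon|(tD)\le t^{1-n}|\mathcal Bu|(D).$$
Apply Step 1. The polynomials obtained are bounded in $L^1(D)$, hence in a finite-dimensional normed space. Let $\varepsilon\to0$ and then $t\uparrow1$ along subsequences. Since $u_\varepsilon(t\,\cdot)\to u(t\,\cdot)\to u$ in $L^1(D)$, Fatou's lemma gives $\|u-Q\|_{L^q(D)}\le C|\mathcal Bu|(D)$ for some polynomial $Q$ of degree $<\ell$.

**Step 3: making $\mathcal Bp=0$.** For $\psi\in C_c^\infty(B_1;W)$, integrating $\int\mathcal B(Q-u)\cdot\psi$ by parts,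
$$\Big|\int\mathcal BQ\cdot\psi\Big|\le C\|\psi\|_{C^1}\|u-Q\|_{L^1(D)}+\Big|\int\psi\cdot d\mathcal Bu\Big|\le C\|\psi\|_{C^1}|\mathcal Bu|(D).$$
The supremum of the left side over $\|\psi\|_{C^1}\le1$ is a norm of $\mathcal BQ$ on a finite-dimensional space of polynomials. Using a linear right inverse of $\mathcal B$, from its image into the polynomials of degree $<\ell$, we find $q_0$ of degree $<\ell$ with $\mathcal Bq_0=\mathcal BQ$ and $\sup_{B_\Lambda}|q_0|\le C|\mathcal Bu|(D)$. Put $p=Q-q_0$. $\square$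

## Drifting constants and limits in cones

Take a point $x$ with $|\mu|(B_r(x))=o(r^{n-1})$, that is, $x\notin\Theta_u$. The obvious thing to do is to apply Lemma 5 on every ball: with $q=1$,
$$\frac1{|B_r|}\int_{B_r(x)}|u-p_r|\le C\,r^{1-n}|\mu|(B_r(x))\to0 .$$
So $u$ looks more and more like a polynomial $p_r$, in fact like a constant $c_r$, at scale $r$. But does $c_r$ converge? Comparing $r=2^{-k}$ with $2^{-k-1}$ one finds that the increment of the constant is at most $C2^{k(n-1)}|\mu|(B_{2^{-k}}(x))$, up to contributions of the same type from higher coefficients. These increments tend to zero, but convergence needs them to be summable, and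
$$\sum_k2^{k(n-1)}|\mu|(B_{2^{-k}}(x))<\infty\quad\text{amounts to}\quad\int_{B_\rho(x)}|x-y|^{1-n}d|\mu|(y)<\infty .$$
This is the exact point where the approach stops: the full potential can be infinite at $|\mu|$-a.e. $x$, even when $\Theta_u=\emptyset$ and $u$ is continuous.

*An example.* Let $\tau$ be the Cantor-type probability measure on $[0,\frac12]$ whose $m$-th stage consists of $2^m$ intervals of length $2^{-4^m}$ and mass $2^{-m}$ each. It has no atoms. For $t$ in its support and $k\le4^m$ we have $2^{-k}\ge2^{-4^m}$, so $\tau((t-2^{-k},t+2^{-k}))\ge2^{-m}$, and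
$$\sum_{k\le4^m}\tau((t-2^{-k},t+2^{-k}))\ge4^m2^{-m}=2^m\to\infty .$$
Let $\mathcal B=\nabla$, $\Omega$ be an open box containing $[0,\frac12]\times[0,1]^{n-1}$, and $u(x)=\tau((-\infty,x_1))$. Then $u$ is continuous and $|\mu|=\tau\otimes\mathcal L^{n-1}$ in $\Omega$. We have $|\mu|(B_r(x))\le(2r)^{n-1}\tau((x_1-r,x_1+r))=o(r^{n-1})$, yet $|\mu|(B_r(x))\ge cr^{n-1}\tau((x_1-\frac r2,x_1+\frac r2))$ for small $r$, so $\int_{B_\rho(x)}|x-y|^{1-n}d|\mu|=\infty$ for every $x\in\Omega$ with $x_1\in\operatorname{supp}\tau$.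

Now restrict the integral to a double cone around $e_1$ with half-angle $\beta<\pi/2$. There $|y'-x'|\le\tan\beta\,|y_1-x_1|$ and $|x-y|\ge|y_1-x_1|$, so the integral is at most $\int|t-x_1|^{1-n}\,C|t-x_1|^{n-1}d\tau(t)\le C$. The potential in a cone is finite. The next lemma says that this is enough: a polynomial of bounded degree is controlled by its values on a piece of a cone, so the limit can be found inside the cone and then exported to the ball.

**Lemma 6.** Let $\mathcal C=\{y:y\cdot e>\cos\beta\,|y|\}$, $0<\beta<\pi/2$, and let $\int_{B_\rho(x)\cap(x+\mathcal C)}|x-y|^{1-n}d|\mu|(y)<\infty$ for some $\rho>0$ with $B_\rho(x)\subset\Omega$. Put $D_k=\{y\in x+\mathcal C:2^{-k-2}<(y-x)\cdot e<2^{-k}\}$.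

(a) There is $z\in V$ with $\frac1{|D_k|}\int_{D_k}|u-z|\to0$ as $k\to\infty$.

(b) Suppose that for small $r$ there are open sets $D^{(r)}$ with $(x+\mathcal C)\cap B_r(x)\subset D^{(r)}\subset B_r(x)$, star-shaped with respect to a ball of radius $cr$ ($c>0$ fixed) contained in $D^{(r)}$, and $|\mu|(D^{(r)})=o(r^{n-1})$. Then $r^{-n}\int_{D^{(r)}}|u-z|^q\to0$ for $1\le q<\frac n{n-1}$.

*Proof.* **(a)** Only large $k$ matter, so that $D_k\subset B_\rho(x)$. The $D_k$ are convex and similar to each other with ratio $2^{-k}$. Lemma 5 with $q=1$ gives polynomials $p_k$ of degree $<\ell$ with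
$$\frac1{|D_k|}\int_{D_k}|u-p_k|\le Ca_k,\qquad a_k=2^{k(n-1)}|\mu|(D_k)\le C\int_{D_k}|x-y|^{1-n}d|\mu|,$$
as $|x-y|\le2^{-k}/\cos\beta$ on $D_k$. Each point lies in at most two of the $D_k$, so $\sum a_k<\infty$. Let $q_k(y)=p_k(x+2^{-k}y)$. On $D_k\cap D_{k+1}$, whose measure is comparable to $|D_k|$, both $p_k$ and $p_{k+1}$ are close to $u$. Rescaling this intersection to a fixed set and using equivalence of norms on polynomials of degree $<\ell$,
$$q_{k+1}(y)=q_k(y/2)+r_k(y),\qquad\text{coefficients of }r_k\le C(a_k+a_{k+1}).$$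
A coefficient of degree $j\ge1$ obeys $c_{k+1}=2^{-j}c_k+o(1)$, hence tends to $0$. The constant coefficients have summable increments and converge, to $z$ say. So $q_k\to z$ uniformly on bounded sets, and (a) follows.

**(b)** Let $p_r$ be the polynomial of Lemma 5 on $D^{(r)}$ (with $a=cr$, $\Lambda=\max(1,2/c)$). Then $(r^{-n}\int_{D^{(r)}}|u-p_r|^q)^{1/q}\le Cr^{1-n}|\mu|(D^{(r)})\to0$. Choose $k$ with $2^{-k}\le r\cos\beta<2^{-k+1}$. For $y\in D_k$ we have $|y-x|<2^{-k}/\cos\beta\le r$, so $D_k\subset(x+\mathcal C)\cap B_r(x)\subset D^{(r)}$, and $|D_k|\ge c'r^n$. With (a), $\frac1{|D_k|}\int_{D_k}|p_r-z|\to0$. After rescaling by $2^k$ the set $D_k$ is fixed and $B_r(x)$ lies in a ball of fixed radius. Equivalence of norms gives $\sup_{B_r(x)}|p_r-z|\to0$. Combine. $\square$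

## Theorem 1 from null projections and cone potentials

Two facts about the measure $\mu$ will be proved in the remaining sections.

**Lemma 7.** Let $Z\subset\Omega$ be Borel with $\mathcal L^{n-1}(p_{e^\perp}(Z))=0$ for a.e. $e\in\mathbb S^{n-1}$. Then $|\mu|(Z)=0$. In particular $|\mu|\ll\mathcal H^{n-1}$.

**Proposition 8.** For $|\mu|$-a.e. $x\in\Omega$ there are $e\in\mathbb S^{n-1}$, $\beta>0$, $\rho>0$ such that
$$\int_{B_\rho(x)\cap(x+\mathcal C(e,\beta))}|x-y|^{1-n}\,d|\mu|(y)<\infty .$$

Lemma 7 is designed for unrectifiable sets. A Borel set $E$ with $\mathcal H^{n-1}(E)<\infty$ is *purely $(n-1)$-unrectifiable* if it meets every $C^1$ hypersurface in an $\mathcal H^{n-1}$-null set. For instance, let $C_4\subset[0,1]$ be the set of numbers with base-4 digits in $\{0,3\}$, and $E=C_4\times C_4\subset\mathbb R^2$. It is covered by $4^k$ squares of side $4^{-k}$, so $\mathcal H^1(E)<\infty$. The map $(x,y)\mapsto x+2y$ sends $E$ onto the numbers $\sum_k3d_k4^{-k}$, $d_k\in\{0,1,2,3\}$, i.e.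 onto $[0,3]$, so $\mathcal H^1(E)>0$. Both coordinate projections of $E$ are the null set $C_4$. If a $C^1$ curve with unit tangent $\tau$ met $E$ in positive length, the area formula would force $\tau\cdot e_1=0=\tau\cdot e_2$ a.e. on the intersection, which is impossible. So $E$ is purely unrectifiable. The *Besicovitch–Federer projection theorem* says that a purely $(n-1)$-unrectifiable Borel set $E$ with $\mathcal H^{n-1}(E)<\infty$ has $\mathcal L^{n-1}$-null projection onto $e^\perp$ for a.e. $e$.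

**Proof of Theorem 1, given Lemma 7 and Proposition 8.** Let $\mathcal G$ be the set of $x$ for which the conclusion of Proposition 8 holds. Its complement is $|\mu|$-null. We show that $|\mu|$-a.e. $x\in\Omega$ is outside $S_u\setminus J_u$. Fix $q\in[1,\frac n{n-1})$.

**Step A: $x\in\mathcal G\setminus\Theta_u$.** The purpose is to show that such $x$ is a point of approximate continuity. Here $|\mu|(B_r(x))=o(r^{n-1})$. Apply Lemma 6 with a convex circular half-cone contained in the double cone and $D^{(r)}=B_r(x)$. This yields $z\in V$ with $r^{-n}\int_{B_r(x)}|u-z|^q\to0$. So $x\notin S_u$.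

**Step B1: $\Theta_u$ is essentially covered by $C^1$ graphs.** We have $\Theta_u=\bigcup_i\Theta_i$ with the Borel sets $\Theta_i=\{\limsup_{r\downarrow0}r^{1-n}|\mu|(B_r(x))>1/i\}$, and $\mathcal H^{n-1}(\Theta_i)\le Ci|\mu|(\Omega)<\infty$ by density comparison. Choose countably many $C^1$ hypersurfaces whose union covers the largest possible $\mathcal H^{n-1}$-measure of $\Theta_i$ (the union over a maximizing sequence attains the supremum). The part $\mathcal U_i$ of $\Theta_i$ not covered is Borel and purely unrectifiable, for otherwise one more hypersurface would increase the maximum. By Besicovitch–Federer its projections are null for a.e. $e$, so $|\mu|(\mathcal U_i)=0$ by Lemma 7. Cut the hypersurfaces into countably many pieces $\Gamma$, each a $C^1$ graph with bounded gradient over an open ball in a hyperplane, of finite area. It remains to treat $|\mu|$-a.e. $x$ in one fixed $\Gamma$.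

**Step B2: little mass off $\Gamma$.** Let $\sigma=|\mu|\llcorner(\Omega\setminus\Gamma)$. Since $\sigma(\Gamma)=0$, density comparison gives $\mathcal H^{n-1}(\{x\in\Gamma:\limsup_{r\downarrow0} r^{1-n}\sigma(B_r(x))>t\})=0$ for every $t>0$. So for $\mathcal H^{n-1}$-a.e., hence by Lemma 7 for $|\mu|$-a.e., $x\in\Gamma$,
$$|\mu|(B_r(x)\setminus\Gamma)=o(r^{n-1}).\tag{1}$$

**Step B3: two star-shaped sides.** We prepare the sets to which Lemma 6(b) will be applied. Let $x\in\Gamma\cap\mathcal G$ satisfy (1) and let $\nu$ be a unit normal to $\Gamma$ at $x$. Write $y_n=(y-x)\cdot\nu$ and $y'$ for the component of $y-x$ orthogonal to $\nu$. Near $x$, $\Gamma=\{y_n=\gamma(y')\}$ with $\gamma\in C^1$, $\gamma(0)=0$, $\nabla\gamma(0)=0$. Put $D_r^\pm=\{y\in B_r(x):\pm(y_n-\gamma(y'))>0\}$. We claim that for small $r$ the set $D_r^+$ is star-shaped with respect to $B(x+\frac r2\nu,\frac r{10})\subset D_r^+$, and symmetrically for $D_r^-$.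

Let $r$ be so small that $\gamma$ has Lipschitz constant $L\le\frac1{100}$ on $\{|y'|<r\}$, so $|\gamma|\le Lr$ there. Let $y\in D_r^+$ and let $c$ be in that ball, so $c_n>0.4r$. In particular $c\in D_r^+$. The segment from $y$ to $c$ lies in $B_r(x)$. If $y_n\le c_n-2Lr$, then, as $|c'-y'|\le2r$, at parameter $s\in[0,1]$ the height is
$$y_n+s(c_n-y_n)>\gamma(y')+sL|c'-y'|\ge\gamma(y'+s(c'-y')).$$
If $y_n>c_n-2Lr$, then $y_n,c_n>0.3r$, so all heights on the segment exceed $0.3r>Lr\ge|\gamma|$. In both cases the segment stays in $D_r^+$.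

**Step B4: one-sided limits.** The double cone at $x$ from Proposition 8 is open and symmetric, so it contains a vector $e'$ with $e'\cdot\nu>0$. Hence it contains $\mathcal C_+\cup(-\mathcal C_+)$ for a small convex circular open cone $\mathcal C_+$ around $e'$ on which $y\cdot\nu\ge c|y|$, $c>0$. As $\gamma(y')=o(|y'|)$, $(x\pm\mathcal C_+)\cap B_r(x)\subset D_r^\pm$ for small $r$. By (1), $|\mu|(D_r^\pm)=o(r^{n-1})$. Lemma 6(b), applied to $\mathcal C_+$ and to $-\mathcal C_+$, yields $u^\pm\in V$ with $r^{-n}\int_{D_r^\pm}|u-u^\pm|^q\to0$. Now $|B_r^\pm(x,\nu)\,\triangle\,D_r^\pm|=o(r^n)$ and, up to a null set, $B_r^+(x,\nu)\setminus D_r^+\subset D_r^-$, so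
$$\int_{B_r^+(x,\nu)}|u-u^+|^q\le\int_{D_r^+}|u-u^+|^q+C\int_{D_r^-}|u-u^-|^q+C|u^+-u^-|^q\,o(r^n)=o(r^n),$$
and likewise on $B_r^-(x,\nu)$. If $u^+\ne u^-$, then $x\in J_u$. If $u^+=u^-$, then $x\notin S_u$. Either way $x\notin S_u\setminus J_u$. $\square$

## Frequencies that carry a given polar vector

Both remaining proofs freeze the polar: near a Lebesgue point, $\mu\approx P_0|\mu|$ with a constant vector $P_0$. On the Fourier side $\mathcal Bu$ takes values in $\operatorname{Im}\mathcal B(\xi)$ at frequency $\xi$. A frequency with $P_0\notin\operatorname{Im}\mathcal B(\xi)$ is one where $P_0|\mu|$ is forbidden. The next lemma says that almost all frequencies are forbidden.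

**Lemma 9.** For $0\ne P_0\in W$ the set $N(P_0)=\{\xi\in\mathbb R^n\setminus0:P_0\in\operatorname{Im}\mathcal B(\xi)\}$ is contained in a finite union of lines through $0$.

For the gradient, $N(P_0)=\mathbb RP_0\setminus0$. For the symmetric gradient in the plane and $P_0=\operatorname{diag}(1,-1)$, the equation $P_0=\mathcal B(\xi)v$ means $x_1^2-x_2^2=(\xi\cdot x)(v\cdot x)$, so $N(P_0)$ consists of the two lines spanned by $(1,1)$ and $(1,-1)$. For $P_0=\mathrm{Id}$ the factors of $x_1^2+x_2^2$ are complex and $N(P_0)=\emptyset$. For Cauchy–Riemann, which is not $\mathbb C$-elliptic, $N(P_0)$ is all of $\mathbb R^2\setminus0$.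

*Proof.* Let $X=\{[\zeta]\in\mathbb P^{n-1}(\mathbb C):P_0\in\operatorname{Im}\mathcal B(\zeta)\}$. Since $\mathcal B(\zeta)$ is injective, $X$ is the common zero set of the $(N+1)$-minors of the matrix $(\mathcal B(\zeta)\,|\,P_0)$, which are homogeneous in $\zeta$. So $X$ is Zariski closed. Suppose $X$ is infinite. Then it has an irreducible component $X'$ of positive dimension. For $[\zeta]\in X'$ let $v(\zeta)$ be the unique solution of $\mathcal B(\zeta)v=P_0$, which is homogeneous of degree $-1$ in $\zeta$. By Cramer's rule with a locally nonvanishing $N$-minor of $\mathcal B(\zeta)$, each $\zeta_jv_i(\zeta)$ is a regular function on the irreducible projective variety $X'$, hence a constant $c_{ij}$. Since $\dim X'>0$, $X'$ meets the hyperplane $\{\zeta_j=0\}$. There $\zeta_jv_i=0$, so $c_{ij}=0$ for all $i,j$. Thus $v=0$ on $X'$ and $P_0=0$, a contradiction. So $X$ is finite. A complex line $\mathbb C\zeta$ contains at most one real line, and the claim follows. $\square$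

For $\xi\in\mathbb R^n\setminus0$ let $\Pi(\xi)$ be the orthogonal projection of $W$ onto $(\operatorname{Im}\mathcal B(\xi))^\perp$, i.e. $\Pi=\mathrm{Id}-\mathcal B(\mathcal B^{T}\mathcal B)^{-1}\mathcal B^{T}$. It is smooth, even and $0$-homogeneous, and $\Pi(\xi)P_0\ne0$ iff $\xi\notin N(P_0)$. At such $\xi$ the vector
$$\frac{\Pi(\xi)P_0}{|\Pi(\xi)P_0|^2}\quad\text{annihilates }\operatorname{Im}\mathcal B(\xi)\text{ and has inner product }1\text{ with }P_0.\tag{2}$$

## Null projections

*Idea of Lemma 7.* The restriction of $\hat\mu$ to a hyperplane $\pi=e^\perp$ is the Fourier transform of the projected measure $p_\#\mu$. If $\pi$ avoids $N(P_0)$, the vector (2) is a smooth multiplier on $\pi\setminus0$ that kills $\mathcal B$ of anything. So the projection of $|\mu|$ equals a harmless $L^q$ function plus a singular integral of a small measure. Positivity turns this into equi-integrability, which forbids concentration on null sets.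

*Proof of Lemma 7.* Suppose $|\mu|(Z)>0$.

**Step 1: choice of a point.** For $|\mu|$-a.e. $x_0\in Z$ the following hold:

- $\int_{B_r(x_0)}|P-P(x_0)|\,d|\mu|=o(|\mu|(B_r(x_0)))$;
- $|\mu|(B_r(x_0)\setminus Z)=o(|\mu|(B_r(x_0)))$;
- there are $r_j\downarrow0$ with $|\mu|(B_{r_j/2}(x_0))\ge2^{-n-1}|\mu|(B_{r_j}(x_0))>0$.

The first two are Besicovitch differentiation. If the third fails at $x_0\in\operatorname{supp}|\mu|$, iteration gives $|\mu|(B_r(x_0))=O(r^{n+1})$. The set of such $x_0$ is $|\mu|$-null by the $n$-dimensional density comparison with $t\downarrow0$ on bounded sets. Fix such an $x_0$ and let $P_0=P(x_0)$.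

**Step 2: choice of a hyperplane.** By Lemma 9, a.e. $e\in\mathbb S^{n-1}$ satisfies $e\cdot\xi\ne0$ for all $\xi\in N(P_0)$. Fix such an $e$ for which also $p(Z)$ is null, where $p=p_\pi$, $\pi=e^\perp$. Then $m(\xi')=\Pi(\xi')P_0/|\Pi(\xi')P_0|^2$ is smooth, even and $0$-homogeneous on $\pi\setminus0$, with the properties (2). Let $T$ be the operator with $\widehat{Tb}=\langle m,\hat b\rangle$ on $\pi\cong\mathbb R^{n-1}$. By the Mikhlin–Hörmander theorem $T$ is bounded on $L^q$, $1<q<\infty$, and of weak type $(1,1)$. (For $n=2$, $m$ is constant.) As $m$ is real and even, $T$ maps real functions to real functions.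

**Step 3: blow-up.** We normalize to unit mass at scale $r=r_j$. Let $p_j\in\ker\mathcal B$ be given by Lemma 5 on $B_r(x_0)$ with a fixed $q\in(1,\frac n{n-1})$, and put on $B_1$
$$u_j(y)=\frac{r^{n-1}}{|\mu|(B_r(x_0))}(u-p_j)(x_0+ry).$$
Then $\mathcal Bu_j=\mu_j$ with $\mu_j(A)=\mu(x_0+rA)/|\mu|(B_r(x_0))$, and $\nu_j:=|\mu_j|$ has $\nu_j(B_1)=1$, $\nu_j(B_{1/2})\ge2^{-n-1}$. Lemma 5 gives $\|u_j\|_{L^q(B_1)}\le C$. With $P_j=P(x_0+r_j\,\cdot)$ we have $\mu_j=P_j\nu_j$ and $\int_{B_1}|P_j-P_0|\,d\nu_j\to0$. Let $\varphi\in C_c^\infty(B_1;[0,1])$, $\varphi=1$ on $B_{1/2}$, and $g_j=\mathcal B(\nabla\varphi)u_j$. Then $\mathcal B(\varphi u_j)=\varphi\mu_j+g_j$ as compactly supported measures on $\mathbb R^n$.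

**Step 4: the identity on $\pi$.** The Fourier transform of a measure at $\xi'\in\pi$ is that of its image under $p$. Apply $\langle m(\xi'),\cdot\rangle$ to the Fourier transform of the last identity at $\xi'\in\pi\setminus0$. The left side becomes $\langle m(\xi'),i\mathcal B(\xi')\widehat{\varphi u_j}(\xi')\rangle=0$. On the right write $P_j=P_0+(P_j-P_0)$ and use $\langle m,P_0\rangle=1$:
$$\hat\alpha_j+\langle m,\hat b_j\rangle+\langle m,\hat\gamma_j\rangle=0\quad\text{on }\pi\setminus0,\tag{3}$$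
$$\alpha_j=p_\#(\varphi\nu_j)\ge0,\qquad b_j=p_\#(\varphi(P_j-P_0)\nu_j),\qquad\gamma_j=p_\#(g_j\mathcal L^n).$$
Here $|b_j|(\pi)\to0$, and $\gamma_j$ is bounded in $L^q(\pi)$ by Hölder on fibers of length at most $2$.

**Step 5: a small set with a lot of mass.** Let $Z_j=(Z-x_0)/r_j$. Since $\nu_j(B_1\setminus Z_j)\to0$, for large $j$ there is a compact $Y_j\subset Z_j\cap B_{1/2}$ with $\nu_j(Y_j)\ge2^{-n-3}$. The set $p(Y_j)$ is compact and null, so there is $\delta_j<1$ such that the $\delta_j$-neighborhood $O_j$ of $p(Y_j)$ in $\pi$ has measure $\le1/j$. Let a superscript $\delta_j$ denote mollification on $\pi$ at scale $\delta_j$.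

**Step 6: equi-integrability.** By (3), $\alpha_j^{\delta_j}=v_j+w_j$ with $v_j=-T\gamma_j^{\delta_j}$ bounded in $L^q$ and $w_j=-Tb_j^{\delta_j}\to0$ in measure by the weak type estimate. Since $\alpha_j^{\delta_j}\ge0$, we have $w_j^-\le|v_j|$, which is equi-integrable on bounded sets. So $w_j^-\to0$ in $L^1_{\rm loc}$. Let $0\le\psi\in C_c^\infty(\pi)$ with $\psi=1$ on $B_2$. Then $\int w_j\psi=-\int b_j^{\delta_j}\cdot T^*\psi\to0$, because $T^*\psi$ is bounded (its Fourier transform $m\hat\psi$ is in $L^1$). Hence $\int w_j^+\psi=\int w_j\psi+\int w_j^-\psi\to0$, so $w_j\to0$ in $L^1(B_2)$, and $\alpha_j^{\delta_j}$ is equi-integrable on $B_2$.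

**Step 7: contradiction.** $O_j\subset B_2$, and mass on $p(Y_j)$ stays in $O_j$ under mollification, so
$$\int_{O_j}\alpha_j^{\delta_j}\ge\alpha_j(p(Y_j))\ge\nu_j(Y_j)\ge2^{-n-3},\qquad|O_j|\to0,$$
which contradicts equi-integrability.

If $\mathcal H^{n-1}(Z)=0$, enclose $Z$ in a Borel $\mathcal H^{n-1}$-null set. Projections are $1$-Lipschitz, so all its projections are null and $|\mu|(Z)=0$. $\square$

**Consequence.** The set $\{\limsup_{r\downarrow0}r^{1-n}|\mu|(B_r(x))=\infty\}$ is $\mathcal H^{n-1}$-null by density comparison with $t\uparrow\infty$, hence $|\mu|$-null. So for $|\mu|$-a.e. $x$ there is $M$ with $|\mu|(B_r(x))\le Mr^{n-1}$ for small $r$.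

## A nonnegative kernel supported in a cone

For Proposition 8 we look for a kernel $G\ge0$ of size $|z|^{1-n}$ in a cone whose Fourier transform lives on forbidden frequencies only. Then the multiplier (2) can be attached to $\hat G$.

**Lemma 10.** Let $P_0\in W$, $|P_0|=1$. There are $e\in\mathbb S^{n-1}$, $\vartheta\in(0,\pi/4)$, an even $\omega\in C^\infty(\mathbb S^{n-1};[0,1])$ supported in $\{\angle(\cdot,\mathbb Re)\le\vartheta\}$ with $\omega=1$ where $\angle(\cdot,\mathbb Re)\le\vartheta/2$, a $W$-valued function $m$ that is smooth off $0$, even and $0$-homogeneous, and a $W$-valued even function $h$, such that with $G(z)=|z|^{1-n}\omega(z/|z|)\ge0$: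

(a) $\hat G\ge0$, and $\hat G$ is smooth off $0$, even and $(-1)$-homogeneous;

(b) $C_m:=\sup|m|<\infty$, $\langle m(\xi),\mathcal B(\xi)v\rangle=0$ for all $v\in V$, and $\langle m,P_0\rangle=1$ on $\operatorname{supp}\hat G\setminus0$;

(c) $\hat h=\hat Gm$, $\langle h,P_0\rangle=G$, and $|G|,|h|\le C|z|^{1-n}$, $|\nabla G|,|\nabla h|\le C|z|^{-n}$ for $z\ne0$.

*Proof.* By Lemma 9, $N(P_0)\cap\mathbb S^{n-1}$ is finite. Choose $e$ orthogonal to none of its elements and then $\vartheta\in(0,\pi/4)$ with $|\xi\cdot e|>2\sin\vartheta$ for all $\xi\in N(P_0)\cap\mathbb S^{n-1}$. Take any $\omega$ as described.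

**(a)** For Schwartz $\psi$, polar coordinates and evenness give $\int G\psi=\frac12\int_{\mathbb S^{n-1}}\omega(\sigma)\int_{\mathbb R}\psi(t\sigma)\,dt\,d\sigma$. Also $\int_{\mathbb R}\hat\psi(t\sigma)\,dt=2\pi\int_{\sigma^\perp}\psi\,d\mathcal H^{n-1}$. Exchanging the roles of $\sigma$ and $\xi/|\xi|$ on the set of orthogonal pairs,
$$\int_{\mathbb S^{n-1}}\omega(\sigma)\int_{\sigma^\perp}\psi\,d\mathcal H^{n-1}d\sigma=\int_{\mathbb R^n}\frac{\psi(\xi)}{|\xi|}\int_{\mathbb S^{n-1}\cap\xi^\perp}\omega\,d\mathcal H^{n-2}\,d\xi .$$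
Together,
$$\hat G(\xi)=\frac\pi{|\xi|}\int_{\mathbb S^{n-1}\cap\xi^\perp}\omega\,d\mathcal H^{n-2}\ge0,$$
which is smooth off $0$, even and $(-1)$-homogeneous. If $\hat G(\xi)\ne0$, there is $\sigma\perp\xi$ in $\operatorname{supp}\omega$. As $e$ makes an angle at most $\vartheta$ with $\mathbb R\sigma$, $|\xi\cdot e|\le\sin\vartheta\,|\xi|$. So $\hat G$ is supported in $\{|\xi\cdot e|\le\sin\vartheta\,|\xi|\}$.

**(b)** Let $\chi$ be smooth off $0$, even, $0$-homogeneous, with values in $[0,1]$, $\chi=1$ on $\{|\xi\cdot e|\le\sin\vartheta|\xi|\}$ and $\operatorname{supp}\chi\subset\{|\xi\cdot e|<2\sin\vartheta|\xi|\}\cup\{0\}$. Since $\operatorname{supp}\chi\setminus0$ avoids $N(P_0)$, $m=\chi\,\Pi P_0/|\Pi P_0|^2$ is smooth off $0$, and (2) gives (b).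

**(c)** $\hat Gm$ is real, even, $(-1)$-homogeneous, smooth off $0$ and locally integrable. So $h=\mathcal F^{-1}(\hat Gm)$ is a real, even distribution, homogeneous of degree $1-n$ and smooth off $0$. Distributions supported at $0$ have homogeneity $\le-n<1-n$, so $h$ has no part supported at $0$ and is the locally integrable function given off $0$. The bounds follow from homogeneity, and $\langle h,P_0\rangle=\mathcal F^{-1}(\hat G\langle m,P_0\rangle)=\mathcal F^{-1}\hat G=G$. $\square$

We write $h*F(x)=\int\langle h(x-y),F(y)\rangle\,dy$ for $W$-valued functions, and similarly for measures. To see the mechanism, suppose first that the polar is exactly constant.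

**Proposition 11 (constant polar).** Let $\overline B(x_*,4\rho)\subset\Omega$ and $\mu=P_0|\mu|$ on $B(x_*,4\rho)$. Then the integrals $\int_{B_\rho(x)\cap(x+\mathcal C(e,\vartheta/4))}|x-y|^{1-n}d|\mu|(y)$ are bounded uniformly in $x\in B(x_*,\rho)$.

*Proof.* Let $\varphi\in C_c^\infty(B(x_*,4\rho);[0,1])$, $\varphi=1$ on $B(x_*,2\rho)$, and $g=\mathcal B(\nabla\varphi)u\in L^1$. Then $\mathcal B(\varphi u)=\varphi\mu+g$, and $h*\mathcal B(\varphi u)$ has Fourier transform $\hat G\langle m,i\mathcal B(\xi)\widehat{\varphi u}\rangle=0$. Therefore a.e.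
$$G*(\varphi|\mu|)=h*(\varphi P_0|\mu|)=h*(\varphi\mu)=-h*g .$$
On $B(x_*,\rho)$ the right side is at most $C\rho^{1-n}\|g\|_{L^1}=:C_*$, since $g=0$ on $B(x_*,2\rho)$. Let $x\in B(x_*,\rho)$ and average $(G*\varphi|\mu|)(x+v)\le C_*$ over $|v|<\delta$, $\delta$ small. Fix $\theta\le\frac1{10}$ with $2\theta\le\sin(\vartheta/4)$. If $y-x\in\mathcal C(e,\vartheta/4)$ and $|x-y|\ge\delta/(2\theta)$, then $|v|\le2\theta|x-y|$ turns the direction of $x-y$ by at most $\vartheta/4$, so $G(x+v-y)=|x+v-y|^{1-n}\ge(2|x-y|)^{1-n}$. Let $\delta\to0$. As $\varphi=1$ on $B_\rho(x)$, the integrals are at most $2^{n-1}C_*$. $\square$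

## Cone potentials for a variable polar

In general $\mu=P|\mu|$ with $f:=|P-P_0|$ small only in a measure-theoretic sense, and Proposition 11 acquires the error $h*((P-P_0)\varphi|\mu|)$. We shall not compare $|h|$ with $G$ pointwise. What Lemma 10 offers is the comparison $|\hat h|\le C_m\hat G$, together with $\hat G\geq0$. This suggests testing with energies: if $E(\nu)=\iint G(x-y)\,d\nu(x)d\nu(y)$ and $f\le\varepsilon$ everywhere, then formally the error costs at most $C_m\varepsilon E(\nu)$, which can be absorbed when $C_m\varepsilon<1$. Three things are wrong with this as it stands.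

1. $E(\nu)$ might be infinite, so absorption is illegal. We must regularize.
2. The growth bound $|\mu|(B_r(x))\le Mr^{n-1}$ and the smallness of $f$ are available only on balls centered in a good compact set $K$. Around $z\notin K$ we know something only at scales above $\operatorname{dist}(z,K)$. So the regularization is at the *variable scale* $\delta+\theta\operatorname{dist}(z,K)$.
3. $f$ is small only on average, and $|\mu|$ need not be doubling, so coverings lose mass. We shall use doubling radii where they exist. Where none exists the mass decays so fast towards small scales that the potential is bounded outright.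

**Proof of Proposition 8.**

**Step 1: energies.** The purpose is to replace pointwise control of $h$ by control in energy. Fix $P_0$ with $|P_0|=1$ and the objects of Lemma 10. For bounded, measurable, compactly supported real $\alpha,\beta$ put
$$E(\alpha,\beta)=\iint G(x-y)\alpha(x)\beta(y)\,dx\,dy=(2\pi)^{-n}\int\hat G\,\hat\alpha\,\overline{\hat\beta}\,d\xi,\qquad E(\alpha)=E(\alpha,\alpha)\ge0 .$$
The Fourier identity holds for $C_c^\infty$ functions. In general, mollify. The left side converges since $G\in L^1_{\rm loc}$ and the mollifications converge in $L^2$ with uniformly compact supports. The right side converges by dominated convergence, since $\hat G\le C/|\xi|$ is integrable near $0$ and bounded away from $0$, and $\hat\alpha,\hat\beta\in L^2\cap L^\infty$. In the same way $\int(h*F)\alpha=(2\pi)^{-n}\int\hat G\langle m,\hat F\rangle\overline{\hat\alpha}$ for bounded compactly supported $F$ with values in $W$. As $\hat G\ge0$, Cauchy–Schwarz gives $E(\alpha,\beta)\le E(\alpha)^{1/2}E(\beta)^{1/2}$.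 Using $|m|\le C_m$, Cauchy–Schwarz on the Fourier side, and then $G\ge0$ on the physical side,
$$\Big|\int(h*F)\alpha\Big|\le C_m\Big((2\pi)^{-n}\!\int\hat G|\hat F|^2\Big)^{1/2}E(\alpha)^{1/2}=C_m\Big(\iint G(x-y)\langle F(x),F(y)\rangle\Big)^{1/2}E(\alpha)^{1/2}\le C_mE(|F|)^{1/2}E(\alpha)^{1/2}.\tag{4}$$

**Step 2: localization.** We reduce to a compact set with uniform constants. Let
$$A=2\cdot10^{n-1},\qquad\varepsilon_1=\varepsilon_1(P_0)=\frac1{2C_mA},\qquad f=|P-P_0|\le2 .$$
Finitely many balls $B(P_0,\varepsilon_1(P_0))$ cover the unit sphere of $W$. So it suffices, for fixed $P_0$, to prove the claim for $|\mu|$-a.e. $x$ with $f(x)<\varepsilon_1$. By the Consequence of Lemma 7 and Besicovitch differentiation, for $|\mu|$-a.e. such $x$ there are $M\in\mathbb N$ and $r_0\in\{1/k:k\in\mathbb N\}$ with $\operatorname{dist}(x,\partial\Omega)>r_0$ and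
$$|\mu|(B_r(x))\le Mr^{n-1},\qquad\int_{B_r(x)}f\,d|\mu|\le\varepsilon_1|\mu|(B_r(x))\qquad(0<r\le r_0).\tag{5}$$
For given $M,r_0$ these points form a Borel set. By inner regularity it suffices to take a nonempty compact set $K\subset\Omega$ of points satisfying (5) with fixed $M,r_0$, with $\operatorname{dist}(K,\partial\Omega)>r_0$ and $\operatorname{diam}K\le\rho:=r_0/10$, and to prove the claim for $|\mu|$-a.e. $x\in K$. Fix $x_*\in K$. Then $K\subset\overline B(x_*,\rho)$.

**Step 3: smearing at a variable scale.** Let $\varphi\in C_c^\infty(B(x_*,4\rho);[0,1])$, $\varphi=1$ on $B(x_*,2\rho)$, and $\nu=\varphi|\mu|$. Fix $\theta\in(0,\frac1{10}]$ with $2\theta\le\sin(\vartheta/4)$. For $0<\delta<\rho$ let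
$$d(z)=\delta+\theta\operatorname{dist}(z,K),$$
a $\theta$-Lipschitz function. Let $0\le\eta\in C_c^\infty(B_1)$ be radial, $\int\eta=1$, $\eta_s=s^{-n}\eta(\cdot/s)$, and
$$\lambda(x)=\int\eta_{d(z)}(x-z)\,d\nu(z),\quad F(x)=\int\eta_{d(z)}(x-z)\,d(\varphi\mu)(z),\quad\tau(x)=\int\eta_{d(z)}(x-z)f(z)\,d\nu(z).$$
As $d\ge\delta$, these are bounded, continuous and compactly supported, so their energies are finite. Moreover
$$F=P_0\lambda+\mathbf e,\qquad|\mathbf e|\le\tau\le2\lambda .$$
*From here on the constants $C,C_2,C_3,C_4$ do not depend on $\delta$; they may depend on everything else.* For $z\in\overline B(x_*,4\rho)$ let $x_z\in K$ be a nearest point of $K$. The choice can be made Borel by the Kuratowski–Ryll-Nardzewski theorem, since for closed $F'\subset K$ the set $\{z:\operatorname{dist}(z,F')=\operatorname{dist}(z,K)\}$ is closed. Then $|z-x_z|\le d(z)/\theta$.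

**Step 4: growth of $\lambda$.** We show that after smearing, the growth bound holds around *every* $z$ at all scales $\ge d(z)$. Write $\lambda(B)=\int_B\lambda$. For $z\in\overline B(x_*,4\rho)$ and $r\ge d(z)$,
$$\lambda(B_r(z))\le\nu(B_{4r}(z))\le CMr^{n-1}.\tag{6}$$
Indeed, if $|x-z|<r$ and $|x-y|<d(y)$, then $d(y)\le d(z)+\theta|y-z|\le r+\theta(r+d(y))$, so $d(y)\le\frac{1+\theta}{1-\theta}r\le2r$ and $|y-z|<3r$. This is the first inequality. For the second, $B_{4r}(z)\subset B(x_z,4r+r/\theta)\subset B(x_z,2r/\theta)$. If $2r/\theta\le r_0$, use (5). Otherwise $\nu(\mathbb R^n)\le|\mu|(B(x_*,4\rho))\le Mr_0^{n-1}\le M(2r/\theta)^{n-1}$.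

Next, if $|x-z|\le2d(z)$, then $\lambda(x)\le CM/d(z)$. Indeed, if $|x-y|<d(y)$, then $|d(y)-d(z)|\le\theta|y-z|\le\theta(d(y)+2d(z))$, so $\frac12d(z)\le d(y)\le\frac43d(z)$ and $|y-z|<4d(z)$. Hence $\lambda(x)\le Cd(z)^{-n}\nu(B_{4d(z)}(z))\le CM/d(z)$ by (6). Integrating this bound, and summing (6) over dyadic annuli,
$$\int_{|x-z|\le2d(z)}|x-z|^{1-n}\lambda(x)\,dx\le CM,\qquad\int_{|x-z|\ge2R}R\,|x-z|^{-n}\lambda(x)\,dx\le CM\quad(R\ge d(z)).\tag{7}$$

**Step 5: $E(\lambda)$ is controlled by $E(\tau)$.** This is Proposition 11 in energy form. Since $\langle h,P_0\rangle=G$,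
$$E(\lambda)=\int(h*P_0\lambda)\lambda=\int(h*F)\lambda-\int(h*\mathbf e)\lambda .$$
By (4), $|\mathbf e|\le\tau$ and $G\ge0$, $|\int(h*\mathbf e)\lambda|\le C_mE(\tau)^{1/2}E(\lambda)^{1/2}$. Put $H(z)=\int h(x-z)\lambda(x)\,dx$. By Fubini and evenness of $\eta$ and $h$,
$$\int(h*F)\lambda=\int\big\langle(\eta_{d(z)}*H)(z)-H(z),\,d(\varphi\mu)(z)\big\rangle+\int(h*\varphi\mu)\lambda .$$

*The commutator term.* We have $(\eta_d*H)(z)-H(z)=\int(\eta_d*h-h)(x-z)\lambda(x)\,dx$. By the mean value theorem $|\eta_d*h-h|(w)\le Cd|w|^{-n}$ for $|w|\ge2d$, and $|\eta_d*h-h|(w)\le C(d^{1-n}+|w|^{1-n})\le C|w|^{1-n}$ for $|w|\le2d$. So (7) with $R=d=d(z)$ bounds this term by $CM\nu(\mathbb R^n)$.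

*The exact term.* With $g=\mathcal B(\nabla\varphi)u\in L^1$ we have $\mathcal B(\varphi u)=\varphi\mu+g=:\kappa$ on $\mathbb R^n$. The distribution $h*\kappa$ has Fourier transform $\hat G\langle m,\hat\kappa\rangle=\hat G\langle m,i\mathcal B(\xi)\widehat{\varphi u}\rangle=0$. So $h*\varphi\mu=-h*g$ a.e., and $|\int(h*\varphi\mu)\lambda|\le\int|g||H|$. If $g(x)\neq0$, then $x\in\overline B(x_*,4\rho)\setminus B(x_*,2\rho)$, so $\operatorname{dist}(x,K)\ge\rho$ and $d(x)\ge\theta\rho$. By (7) for the part $|y-x|\le2d(x)$ and trivially beyond, $|H(x)|\le CM+C(\theta\rho)^{1-n}\nu(\mathbb R^n)\le C$. Altogether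
$$E(\lambda)\le C_2+C_mE(\tau)^{1/2}E(\lambda)^{1/2}.\tag{8}$$

**Step 6: stopping radii.** We now want $E(\tau)$ to be small compared with $E(\lambda)$. Let $U=G*\tau\ge0$, a continuous function. Then
$$E(\tau)=\int U\tau=\int f(z)\,(\eta_{d(z)}*U)(z)\,d\nu(z).$$
For $z\in\operatorname{supp}\nu$ let $s_j=10^j\cdot2d(z)/\theta$, $j\ge0$, and, when $s_j\le\rho$, $m_j=|\mu|(B(x_z,s_j))$. Note $|z-x_z|\le s_0/2$. Say $z\in\mathrm I$ if there is $j\ge0$ with $10s_j\le\rho$ and $m_{j+1}\le Am_j$. In that case let $j(z)$ be the smallest such $j$, $R_z=s_{j(z)}$, and $i(z)=\inf_{B(x_z,2R_z)}U$. Otherwise say $z\in\mathrm{II}$. All this is Borel in $z$, since $z\mapsto x_z$ is Borel, $(x,s)\mapsto|\mu|(B(x,s))$ is lower semicontinuous, and $(x,s)\mapsto\inf_{|v|<1}U(x+sv)$ is upper semicontinuous.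

*Claim.* $(\eta_{d(z)}*U)(z)\le i(z)+CM$ for $z\in\mathrm I$, and $(\eta_{d(z)}*U)(z)\le CM$ for $z\in\mathrm{II}$.

Let $d=d(z)$. We have $(\eta_d*U)(z)=\int(\eta_d*G)(z-y)\tau(y)\,dy$ and $(\eta_d*G)(w)\le C(d+|w|)^{1-n}$.

*Case $z\in\mathrm I$.* Let $x\in B(x_z,2R_z)$. Then $|x-z|\le3R_z$, and $d=\theta s_0/2\le R_z$. For $|y-z|\ge10R_z$ and $|v|<d$, the segment from $z-y-v$ to $x-y$ stays within $3R_z$ of $z-y$, so the mean value theorem gives $|(\eta_d*G)(z-y)-G(x-y)|\le CR_z|y-z|^{-n}$. By (7) with $R=5R_z$ and $\tau\le2\lambda$, the far part $|y-z|\ge10R_z$ contributes at most $U(x)+CM$. The near part $|y-z|<10R_z=s_{j(z)+1}$, split at the radii $s_j$, is at most a constant times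
$$d^{1-n}\lambda(B_{s_0}(z))+\sum_{j=0}^{j(z)}s_j^{1-n}\lambda(B_{s_{j+1}}(z)).$$
The first term and the terms $j=j(z)-1,\,j(z)$ are $\le CM$ by (6). For $0\le j\le j(z)-2$, by (6) and $|z-x_z|\le s_0/2$,
$$\lambda(B_{s_{j+1}}(z))\le\nu(B_{4s_{j+1}}(z))\le|\mu|(B(x_z,s_{j+2}))=m_{j+2}.$$
By minimality of $j(z)$, $m_i\le A^{-1}m_{i+1}$ for $i<j(z)$, and $m_{j(z)}\le Ms_{j(z)}^{n-1}$ by (5). So the term is at most
$$s_j^{1-n}A^{-(j(z)-j-2)}m_{j(z)}\le M\,10^{2(n-1)}\Big(\frac{10^{n-1}}A\Big)^{j(z)-j-2}=CM\,2^{-(j(z)-j-2)},$$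
and the sum is $\le CM$. Take the infimum over $x$.

*Case $z\in\mathrm{II}$.* If $10s_0>\rho$, then $d\ge\theta\rho/20$ and $(\eta_d*U)(z)\le Cd^{1-n}\lambda(\mathbb R^n)\le CM$, because $\lambda(\mathbb R^n)=\nu(\mathbb R^n)\le M(10\rho)^{n-1}$. Otherwise let $J\ge0$ be maximal with $10s_J\le\rho$. Then $m_i<A^{-1}m_{i+1}$ for $0\le i\le J$, and $m_{J+1}\le Ms_{J+1}^{n-1}$ by (5). The part $|y-z|<s_{J+1}$ is bounded by the same sum over $0\le j\le J$. The first term and $j=J$ are handled by (6). For $j\le J-1$ we have $\lambda(B_{s_{j+1}}(z))\le m_{j+2}\le A^{-(J+1-j-2)}m_{J+1}$, and the same geometric series with $J+1$ in place of $j(z)$ gives $CM$. Since $10s_{J+1}>\rho$, the rest is $\le C\rho^{1-n}\lambda(\mathbb R^n)\le CM$. The claim is proved.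

**Step 7: covering the level sets.** Here the average smallness of $f$ enters. For $t\ge0$ let $S_t=\{z\in\mathrm I:i(z)>t\}$. By Vitali's covering lemma there are countably many disjoint balls $B(x_i,2R_i)$ among $\{B(x_z,2R_z)\}_{z\in S_t}$ (with $x_i=x_{z_i}$, $R_i=R_{z_i}$) such that the balls $B(x_i,10R_i)$ cover all of them. They cover $S_t$, as $z\in B(x_z,2R_z)$. Since $10R_i\le\rho\le r_0$, (5) applies with center $x_i\in K$ and radius $10R_i$. By the choice of $R_i$ as a doubling radius,
$$\int_{S_t}f\,d\nu\le\sum_i\int_{B(x_i,10R_i)}f\,d|\mu|\le\varepsilon_1\sum_i|\mu|(B(x_i,10R_i))\le\varepsilon_1A\sum_i|\mu|(B(x_i,R_i)).$$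
Let $y\in B(x_i,R_i)$. Since $\delta\le d(z_i)=\theta s_0(z_i)/2\le\theta R_i/2$, we have $d(y)\le\delta+\theta R_i\le2\theta R_i<R_i$. Also $\nu=|\mu|$ on $B(x_i,R_i)\subset B(x_*,2\rho)$. So the mass of $B(x_i,R_i)$ is smeared inside $B(x_i,2R_i)$, and $|\mu|(B(x_i,R_i))\le\int_{B(x_i,2R_i)}\lambda$. These balls are disjoint, and contained in $\{U>t\}$ because $i(z_i)>t$. Hence $\int_{S_t}f\,d\nu\le\varepsilon_1A\int_{\{U>t\}}\lambda$. Integrate over $t\in(0,\infty)$:
$$\int_{\mathrm I}f\,i\,d\nu\le\varepsilon_1A\int U\lambda=\varepsilon_1A\,E(\tau,\lambda)\le\varepsilon_1A\,E(\tau)^{1/2}E(\lambda)^{1/2}.$$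
With the Claim, $E(\tau)\le\varepsilon_1A\,E(\tau)^{1/2}E(\lambda)^{1/2}+C_3$. Since $a^2\le ba+c$ with $a,b,c\ge0$ implies $a\le b+\sqrt c$,
$$E(\tau)^{1/2}\le\varepsilon_1A\,E(\lambda)^{1/2}+C_3^{1/2}.\tag{9}$$

**Step 8: absorption and the limit $\delta\to0$.** Recall $E(\lambda)<\infty$ and $C_mA\varepsilon_1=\frac12$. Inserting (9) in (8) gives $E(\lambda)\le2C_2+2C_mC_3^{1/2}E(\lambda)^{1/2}$, so $E(\lambda)\le C_4$ with $C_4$ independent of $\delta$. On $K$ we have $d=\delta$ and $\varphi=1$, so $\lambda\ge\eta_\delta*(|\mu|\llcorner K)$. Use this for one factor $\lambda$ and the definition for the other: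
$$C_4\ge\int_K\int\Big[\iint\eta_\delta(x'-x)\,\eta_{d(y)}(y'-y)\,G(x'-y')\,dx'dy'\Big]d\nu(y)\,d|\mu|(x).$$
Let $x\in K$, $y-x\in\mathcal C(e,\vartheta/4)$, $\delta\le\theta|x-y|/2$. On the support of the integrand
$$|(x'-y')-(x-y)|\le\delta+d(y)\le2\delta+\theta|x-y|\le2\theta|x-y| ,$$
which changes the direction by an angle of at most $\arcsin2\theta\le\vartheta/4$. So $\angle(x'-y',\mathbb Re)\le\vartheta/2$, and $G(x'-y')=|x'-y'|^{1-n}\ge(2|x-y|)^{1-n}$. Fatou's lemma as $\delta\to0$ gives
$$\int_K\int_{x+\mathcal C(e,\vartheta/4)}|x-y|^{1-n}\varphi(y)\,d|\mu|(y)\,d|\mu|(x)\le2^{n-1}C_4<\infty .$$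
The inner integral is finite for $|\mu|$-a.e. $x\in K$. Since $\varphi=1$ on $B_\rho(x)\subset B(x_*,2\rho)$ for $x\in K$, the claim holds with $\beta=\vartheta/4$ for $|\mu|$-a.e. $x\in K$. $\square$

This completes the proof of Theorem 1, and with it the "if" half of Theorem 3.

## Jumps, rectifiability and $L^q$ limits: proof of Theorem 2

Part 1 is Lemma 7 and part 2 is Proposition 8. We keep the notation $\mathcal G,\Theta_i,\mathcal U_i,\Gamma$ of the proof of Theorem 1.

**Part 3, step 1: $J_u\subset\Theta_u$.** Let $x\in J_u$ with $(a,b,\nu)$. Then $u(x+r\,\cdot)\to a1_{\{y\cdot\nu>0\}}+b1_{\{y\cdot\nu<0\}}$ in $L^1(B_1)$. The function $u(x+r\,\cdot)$ has $\mathcal B$-variation $r^{1-n}|\mu|(B_r(x))$ on $B_1$, and $\mathcal B$ of the limit is $\mathcal B(\nu)(a-b)\mathcal H^{n-1}\llcorner\nu^\perp$. Lower semicontinuity of the total variation and ellipticity give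
$$\liminf_{r\downarrow0}r^{1-n}|\mu|(B_r(x))\ge|\mathcal B(\nu)(a-b)|\,\mathcal H^{n-1}(\nu^\perp\cap B_1)>0 .$$

**Part 3, step 2: rectifiability.** For Borel $E\subset\Theta_i$, density comparison gives $\mathcal H^{n-1}(E)\le Ci|\mu|(E)$. So $\mathcal H^{n-1}\llcorner\Theta_u\ll|\mu|$. Since $|\mu|(\mathcal U_i)=0$, also $\mathcal H^{n-1}(\mathcal U_i)=0$, and $\Theta_u$, hence also $J_u$, is countably $(n-1)$-rectifiable. Moreover $\mathcal H^{n-1}$-a.e. $x\in\Theta_u$ lies in $\mathcal G$. So Steps B2–B4 apply at $\mathcal H^{n-1}$-a.e. $x\in\Theta_u\cap\Gamma$ and give one-sided limits $u^\pm$ there with respect to the normal $\nu$ of $\Gamma$.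

**Part 3, step 3: the density on $\Gamma$.** We identify $\mu\llcorner\Gamma$ by blowing up. By Lemma 7, $\mu\llcorner\Gamma=\varrho\,\mathcal H^{n-1}\llcorner\Gamma$ with $\varrho\in L^1(\Gamma;W)$. At $\mathcal H^{n-1}$-a.e. $x\in\Gamma$ we have (1), $x$ is a Lebesgue point of $\varrho$, and $\Gamma$ has a tangent plane. Hence the measures $A\mapsto r^{1-n}\mu(x+rA)$ converge weakly* to $\varrho(x)\mathcal H^{n-1}\llcorner\nu^\perp$, and $r^{1-n}|\mu|(B_r(x))\to|\varrho(x)|\,\mathcal H^{n-1}(\nu^\perp\cap B_1)$. If in addition one-sided limits $u^\pm$ exist at $x$, then $u(x+r\,\cdot)\to u^+1_{\{y\cdot\nu>0\}}+u^-1_{\{y\cdot\nu<0\}}$ in $L^1_{\rm loc}$, and applying $\mathcal B[D]$ gives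
$$\varrho(x)=\mathcal B(\nu)(u^+-u^-).\tag{10}$$
By step 2 this holds $\mathcal H^{n-1}$-a.e. on $\Gamma\cap\Theta_u$. There $x\in\Theta_u$ forces $\varrho(x)\ne0$, so $u^+\ne u^-$ and $x\in J_u$. As $\mathcal H^{n-1}(\Theta_u\setminus\bigcup\Gamma)=0$, we get $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$. In particular $J_u$ differs from the Borel set $\Theta_u$ by an $\mathcal H^{n-1}$-null, hence $|\mu|$-null, set. Since $|\mu|(\Theta_u\setminus\bigcup\Gamma)=0$ and the triple at a jump point is unique up to exchange, (10) is the formula for $\mu\llcorner J_u$.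

**Part 3, step 4: the measure off $J_u$.** $|\mu|\llcorner(\Omega\setminus J_u)$ vanishes on $S_u$ by Theorem 1. Let $E$ be Borel with $\mathcal H^{n-1}(E)<\infty$. Density comparison with $t\downarrow0$ on $E\setminus\Theta_u$ gives $|\mu|(E\setminus\Theta_u)=0$, and $|\mu|(\Theta_u\setminus J_u)=0$ because $|\mu|\ll\mathcal H^{n-1}$. So $|\mu|(E\setminus J_u)=0$. Countable unions give the $\sigma$-finite case.

**Part 4.** Let $1\le q<\frac n{n-1}$. In Step A, for $x\in\mathcal G\setminus\Theta_u$, the approximate limit was obtained with the power $q$, and such $x$ is not in $J_u$ since $J_u\subset\Theta_u$. In Step B, for $|\mu|$-a.e. $x\in\Theta_u$, both one-sided limits were obtained with the power $q$. If $u^+=u^-$ this is approximate continuity with power $q$, and $x\notin S_u\supset J_u$. If $u^+\ne u^-$, then $x\in J_u$, and since one-sided limits are unique up to interchanging the sides, these are the limits that define the jump. $\square$
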